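# Volume growth and the divergence of $\int G^\sigma\,d\mu$ for the Green function

## Powers of $1/|x|$ in Euclidean space

In $\mathbb R^3$ the function $G(x)=\dfrac1{4\pi|x|}$ is harmonic away from $0$, tends to $0$ at infinity, and satisfies $-\Delta G=\delta_0$. Let us integrate its powers near infinity. In polar coordinates,
$$\int_{|x|\ge1}G^\sigma\,dx=\int_1^\infty\frac{4\pi r^2}{(4\pi r)^\sigma}\,dr=(4\pi)^{1-\sigma}\int_1^\infty r^{2-\sigma}\,dr ,$$
which is infinite exactly when $\sigma\le3$. At $\sigma=3$ the integral is $\int dr/r$, so the divergence is only logarithmic.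

In $\mathbb R^N$ with $N\ge3$ we have $G=c_N|x|^{2-N}$, and the integral becomes a constant times $\int_1^\infty r^{(2-N)\sigma+N-1}dr$. It diverges exactly when $\sigma\le\frac N{N-2}$, and at $\sigma=\frac{N}{N-2}$ it is again $\int dr/r$.

At the borderline exponent there is a little room. If the volume of balls is slightly larger than $r^N$, the Green function is slightly smaller and the integral might still diverge. How much larger may the volume be? This can be computed for rotationally symmetric metrics. The real question is whether the answer survives on an arbitrary complete manifold, with no symmetry and no curvature assumption. We first fix the notions.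

## Non-parabolic manifolds, Green functions, model manifolds

Throughout, $M$ is a connected, complete, non-compact Riemannian manifold without boundary, $\mu$ is its Riemannian measure, $d$ the geodesic distance and $B(x,r)=\{y:d(x,y)<r\}$. For a fixed point $o$ we write
$$\rho=d(\cdot,o),\qquad V(r)=\mu(B(o,r)),\qquad A_R=\{R\le\rho<4R\}.$$

**Green functions.** For a relatively compact domain $\Omega\ni o$ with smooth boundary, the Dirichlet Green function $G_\Omega=G_\Omega(\cdot,o)$ is positive in $\Omega$, harmonic in $\Omega\setminus\{o\}$, smooth up to $\partial\Omega$ away from $o$, zero on $\partial\Omega$, and satisfies $-\Delta G_\Omega=\delta_o$ in $\Omega$ in the distributional sense. Take an exhaustion $\Omega_1\subset\Omega_2\subset\cdots$ of $M$ by such domains. By the maximum principle $G_{\Omega_n}$ increases with $n$. The manifold is **non-parabolic** if the limit is finite away from $o$. In that case the limit $G=G(\cdot,o)$ does not depend on the exhaustion, and it is the minimal positive Green function.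 It is smooth, positive and harmonic on $M\setminus\{o\}$, and
$$-\int_M G\,\Delta\varphi\,d\mu=\varphi(o)\qquad\text{for all }\varphi\in C_c^\infty(M).$$
From now on $M$ is assumed non-parabolic.

*Example.* For the disk of radius $T$ in $\mathbb R^2$ the Dirichlet Green function is $\frac1{2\pi}\ln\frac T{|x|}$. It tends to $\infty$ as $T\to\infty$, so $\mathbb R^2$ is parabolic. For the ball of radius $T$ in $\mathbb R^3$ it is $\frac1{4\pi}\big(\frac1{|x|}-\frac1T\big)$, which increases to $\frac1{4\pi|x|}$, so $\mathbb R^3$ is non-parabolic.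

**Facts about Lipschitz functions.** Since $M$ is complete, balls are relatively compact (Hopf–Rinow). Since $M$ is also connected and non-compact, $\rho$ takes every value in $[0,\infty)$, hence $\mu(A_R)>0$. The function $\rho$ is 1-Lipschitz, so $|\nabla\rho|\le1$ a.e. The gradient of a Lipschitz function vanishes a.e. on each of its level sets. Finally, if $w$ is Lipschitz with compact support in an open set $U$ and $u$ is harmonic in $U$, then $\int\langle\nabla u,\nabla w\rangle d\mu=0$; this is the divergence theorem for the Lipschitz field $w\nabla u$.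

**Model manifolds.** Fix $N\ge2$ and let $\omega_N=|\mathbb S^{N-1}|$. Let $S$ be a smooth positive function on $(0,\infty)$ with $S(r)=\omega_Nr^{N-1}$ near $0$, and put $h_0=(S/\omega_N)^{1/(N-1)}$. The metric $dr^2+h_0(r)^2d\theta^2$ on $\mathbb R^N$ is Euclidean near $0$, hence smooth. With $o=0$ one has $\rho(x)=|x|=r$, because a curve is at least as long as the change of $r$ along it and radial segments have length exactly $r$. Closed balls are therefore compact and the metric is complete. The sphere $\{\rho=r\}$ has area $S(r)$, and for radial functions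
$$\int u\,d\mu=\int u(r)S(r)\,dr,\qquad V(r)=\int_0^rS,\qquad \Delta u=\frac1S\,(S\,u')'.$$

*Example.* $\mathbb R^3$ is the model with $N=3$ and $S(r)=4\pi r^2$.

**Lemma A (Green function of a model).** If $\int^\infty\frac{ds}{S(s)}<\infty$, then the model is non-parabolic and $G(x,o)=\int_{\rho(x)}^\infty\frac{ds}{S(s)}$.

This is standard; see Grigor'yan, Bull. AMS 36 (1999) 135–249. Here is the verification. Put $g_T(r)=\int_r^T\frac{ds}{S(s)}$ for $0<r\le T$. Then $Sg_T'=-1$, so $\Delta g_T=0$ off $o$. Let $\varphi\in C_c^\infty(B(o,T))$. Green's second identity on $\{\rho>\varepsilon\}$, whose outer normal on $\{\rho=\varepsilon\}$ is $-\partial_r$, gives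
$$\int_{\{\rho>\varepsilon\}}g_T\,\Delta\varphi\,d\mu=-g_T(\varepsilon)\int_{\{\rho=\varepsilon\}}\partial_r\varphi\;-\;\frac1{S(\varepsilon)}\int_{\{\rho=\varepsilon\}}\varphi .$$
The first term is $O(g_T(\varepsilon)S(\varepsilon))$. Near $0$ we have $S(\varepsilon)=\omega_N\varepsilon^{N-1}$, while $g_T(\varepsilon)$ is of order $\varepsilon^{2-N}$ if $N\ge3$ and $\ln\frac1\varepsilon$ if $N=2$, so this term tends to $0$. The second term tends to $-\varphi(o)$. Hence $-\Delta g_T=\delta_o$ in $B(o,T)$. The difference $g_T-G_{B(o,T)}$ is then harmonic in the whole ball (Weyl's lemma) and zero on its boundary, hence identically zero. So $g_T$ is the Dirichlet Green function of $B(o,T)$. As $T\to\infty$ it increases to the finite function $\int_\rho^\infty ds/S$. $\square$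

## Models with a logarithm, and the conjecture

Let $\alpha>2$ and $\beta\in\mathbb R$, and take a model with $S(r)=r^{\alpha-1}(\ln r)^\beta$ for large $r$. By l'Hôpital,
$$V(r)\sim\frac1\alpha\,r^\alpha(\ln r)^\beta,\qquad G(r)=\int_r^\infty s^{1-\alpha}(\ln s)^{-\beta}ds\sim\frac{r^{2-\alpha}(\ln r)^{-\beta}}{\alpha-2}.$$
For the first relation, the derivative of the right side is $S(r)\big(1+\frac{\beta}{\alpha\ln r}\big)$. For the second it is $-\frac1{S(r)}\big(1+\frac{\beta}{(\alpha-2)\ln r}\big)$.

Take $\sigma=\frac\alpha{\alpha-2}$, the borderline exponent. Then $(2-\alpha)\sigma=-\alpha$ and $\sigma-1=\frac2{\alpha-2}$, so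
$$G^\sigma S\sim\text{const}\cdot r^{-\alpha}(\ln r)^{-\beta\sigma}\cdot r^{\alpha-1}(\ln r)^{\beta}=\text{const}\cdot\frac1{r\,(\ln r)^{2\beta/(\alpha-2)}} .$$
The integral $\int^\infty G^\sigma S\,dr$ diverges exactly when $\beta\le\frac{\alpha-2}2$. Among these models the critical volume growth is $r^\alpha(\ln r)^{\frac{\alpha-2}2}$.

Grigor'yan, Sun and Verbitsky, "Superlinear elliptic inequalities on manifolds", arXiv:1810.03055 (2018), state as Conjecture 2 that this threshold works on every manifold. Let $\alpha>2$ and suppose that for some $o\in M$, some $c>0$ and all large $r$,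
$$\mu(B(o,r))\le c\,r^\alpha(\ln r)^{\frac{\alpha-2}2}.\qquad(\mathrm{log})$$
The conjecture says that then, for any $o\in M$, $\int_{B(o,1)^c}G(x,o)^{\frac\alpha{\alpha-2}}d\mu(x)=\infty$.

The conjecture is true. We shall prove the following statements, in which $M$ is as above.

**Theorem 1 (local lower bound).** Let $\sigma>1$ and $K_\sigma=\big(\tfrac12\min(\sigma-1,1)\big)^\sigma$. For every $o\in M$ and $R>0$,
$$\int_{A_R}G(x,o)^\sigma d\mu(x)\ \ge\ K_\sigma\,\frac{R^{2\sigma}}{\mu(A_R)^{\sigma-1}} .$$

**Theorem 2.** Let $\sigma>1$. For every $o\in M$ and $R_0>0$,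
$$\int_{B(o,R_0)^c}G(x,o)^\sigma d\mu(x)\ \ge\ 2\sigma\,16^{-2\sigma}K_\sigma\int_{4R_0}^\infty\frac{t^{2\sigma-1}}{V(t)^{\sigma-1}}\,dt .$$
In particular, if $\int^\infty t^{2\sigma-1}V(t)^{1-\sigma}dt=\infty$, then $\int_{B(o,1)^c}G(x,o)^\sigma d\mu=\infty$.

**Corollary (Conjecture 2).** If (log) holds for some point, then $\int_{B(o,1)^c}G(x,o)^{\alpha/(\alpha-2)}d\mu(x)=\infty$ for every $o\in M$.

**Theorem 3 (sharpness, classification).** Let $\sigma>1$ and let $f:(0,\infty)\to(0,\infty)$ be nondecreasing. The following are equivalent.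

* (i) $\int^\infty t^{2\sigma-1}f(t)^{1-\sigma}dt=\infty$.
* (ii) For every complete connected non-compact non-parabolic $M$ and every $o\in M$ with $\mu(B(o,r))\le f(r)$ for all large $r$, one has $\int_{B(o,1)^c}G(x,o)^\sigma d\mu=\infty$.

In particular the exponent $\frac{\alpha-2}2$ of the logarithm in (log) is optimal.

**Theorem 4 (range of $\sigma$).** If $0\le\sigma<1$, then $\int_{B(o,1)^c}G(x,o)^\sigma d\mu=\infty$ on every $M$ as above, with no volume assumption. For $\sigma=1$ this fails in general, even though then $\int^\infty t^{2\sigma-1}V^{1-\sigma}dt=\int^\infty t\,dt=\infty$. So $\sigma>1$ cannot be relaxed to $\sigma\ge1$ in Theorem 2.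

To see what Theorem 1 says, take $\mathbb R^3$ and $\sigma=3$. The left side is $\int_R^{4R}\frac{dr}{16\pi^2r}=\frac{\ln4}{16\pi^2}$. With $\mu(A_R)=\frac{4\pi}3\cdot63R^3=84\pi R^3$ and $K_3=\frac18$, the right side is $\frac1{8\cdot(84\pi)^2}$. Neither depends on $R$: every annulus contributes at least a fixed amount, and the sum over annuli $R=1,4,16,\dots$ diverges.

## Unit flux through an annulus, and the reach of the unweighted energy estimate

What do we know about $G$ on a manifold about which we know nothing? The flux of $-\nabla G$ outward is $1$, through any separating region.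

**Lemma B (flux identity).** If $\varphi$ is Lipschitz with compact support and $\varphi=1$ near $o$, then
$$\int_M\langle\nabla G,\nabla\varphi\rangle\,d\mu=1. \tag{1}$$

*Proof.* Let first $\varphi$ be smooth. Then $\nabla\varphi$ is supported in a compact subset of $M\setminus\{o\}$, where $G$ is smooth, so $G\nabla\varphi$ is a smooth compactly supported field and its divergence $\langle\nabla G,\nabla\varphi\rangle+G\Delta\varphi$ has integral zero. Hence $\int\langle\nabla G,\nabla\varphi\rangle=-\int G\Delta\varphi=\varphi(o)=1$. Now let $\varphi$ be Lipschitz, and let $\varphi_0$ be any smooth admissible function. The difference $\varphi-\varphi_0$ is Lipschitz with compact support in $M\setminus\{o\}$, where $G$ is harmonic, so $\int\langle\nabla G,\nabla(\varphi-\varphi_0)\rangle=0$. $\square$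

Fix $R>0$ and let $\varphi$ fall from $1$ to $0$ across $\{2R\le\rho\le3R\}$:
$$\varphi=1\ \text{ on }\{\rho\le2R\},\qquad \varphi=3-\rho/R\ \text{ on }\{2R\le\rho\le3R\},\qquad \varphi=0\ \text{ on }\{\rho\ge3R\}.$$
Then $|\nabla\varphi|\le\frac1R$ a.e., and $\nabla\varphi=0$ a.e. outside $\{2R\le\rho\le3R\}$. So (1) gives
$$1\le\frac1R\int_{\{2R\le\rho\le3R\}}|\nabla G|\,d\mu. \tag{2}$$
This is a lower bound for $\nabla G$. We want one for $G$, so we must bound $|\nabla G|$ from above by $G$.

**A pointwise bound is not available.** If we had $|\nabla G|\le C\,G/\rho$, then (2) would give $1\le\frac C{2R^2}\int_{A_R}G$, and Hölder would finish. But this estimate fails on general manifolds. Take a model with $S(r)=e^{r^3}$ for $r\ge1$. By Lemma A, $|\nabla G|=e^{-r^3}$ and $G=\int_r^\infty e^{-s^3}ds\sim\frac{e^{-r^3}}{3r^2}$, since the derivative of $\frac{e^{-r^3}}{3r^2}$ is $-e^{-r^3}\big(1+\frac2{3r^3}\big)$. So $|\nabla G|/G\sim3r^2$.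

**An integrated bound.** A sensible next step is the classical energy estimate for harmonic functions. Let $\psi$ be the trapezoid
$$\psi=\rho/R-1\ \text{ on }\{R\le\rho\le2R\},\qquad\psi=1\ \text{ on }\{2R\le\rho\le3R\},\qquad\psi=4-\rho/R\ \text{ on }\{3R\le\rho\le4R\},$$
and $\psi=0$ elsewhere. Then $|\nabla\psi|\le\frac1R$ a.e. On $\{\rho=4R\}$, and everywhere else outside $A_R$, we have $\psi=0$; since gradients vanish a.e. on level sets, $\nabla\psi=0$ a.e. outside $A_R$. The function $G\psi^2$ is Lipschitz with compact support in $M\setminus\{o\}$. Testing the harmonicity of $G$ with it gives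
$$\int\psi^2|\nabla G|^2=-2\int\psi G\langle\nabla G,\nabla\psi\rangle\le2\Big(\int\psi^2|\nabla G|^2\Big)^{1/2}\Big(\int G^2|\nabla\psi|^2\Big)^{1/2},$$
so $\int\psi^2|\nabla G|^2\le\frac4{R^2}\int_{A_R}G^2$. With (2) and Cauchy–Schwarz,
$$1\le\frac1R\Big(\int\psi^2|\nabla G|^2\Big)^{1/2}\mu(A_R)^{1/2}\le\frac2{R^2}\Big(\int_{A_R}G^2\Big)^{1/2}\mu(A_R)^{1/2},
\qquad\text{i.e.}\qquad\int_{A_R}G^2\,d\mu\ge\frac{R^4}{4\,\mu(A_R)}. \tag{3}$$

This is Theorem 1 for $\sigma=2$. For $\sigma\ge2$ Hölder's inequality $\int_{A_R}G^2\le\big(\int_{A_R}G^\sigma\big)^{2/\sigma}\mu(A_R)^{1-2/\sigma}$ turns (3) into Theorem 1 as well. Since $\frac\alpha{\alpha-2}\ge2$ means $\alpha\le4$, the conjecture is within reach for $2<\alpha\le4$.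

**Where it stops.** For $1<\sigma<2$, that is $\alpha>4$, Hölder goes the other way, and (3) alone says nothing about $\int G^\sigma$. Indeed, let $u=\lambda$ on a subset of $A_R$ of measure $\lambda^{-2}$ and $u=0$ on the rest, with $\lambda$ large. Then $\int u^2=1$, while $\int u^\sigma=\lambda^{\sigma-2}\to0$ as $\lambda\to\infty$. A lower bound on an $L^2$ norm permits concentration on a small set, and concentration makes the $L^\sigma$ norm small when $\sigma<2$. We must avoid ever seeing a power of $G$ higher than $\sigma$.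

## The weight $G^{p-2}$ and the proof of Theorem 1

The remedy is to split $|\nabla G|$ unevenly before applying Cauchy–Schwarz:
$$|\nabla G|=\big(G^{\frac{p-2}2}|\nabla G|\big)\cdot G^{\frac{2-p}2}.$$
The square of the first factor is, up to a constant, the energy density of $G^{p/2}$. An energy estimate bounds its integral by $\int G^p$; the second factor squared integrates to $\int G^{2-p}$. So the powers that appear are $p$ and $2-p$, instead of $2$ and $0$. Their sum is $2$ for every $p$, so the final homogeneity is the same as before; but if $p\le\sigma$ and $0\le2-p\le\sigma$, both are powers that Hölder compares with $G^\sigma$ in the right direction. The energy estimate needs $p>1$. The choice $p=\min(\sigma,2)$ meets all of these requirements, for every $\sigma>1$.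

**Lemma C (weighted Caccioppoli inequality).** Let $p>1$ and let $\psi\ge0$ be Lipschitz with compact support in $M\setminus\{o\}$. Then
$$\int\psi^2G^{p-2}|\nabla G|^2d\mu\le\frac4{(p-1)^2}\int G^p|\nabla\psi|^2d\mu. \tag{4}$$

*Proof.* On the support of $\psi$ the function $G$ is smooth and bounded between two positive constants. So $G^{p-1}\psi^2$ is Lipschitz with compact support in $M\setminus\{o\}$, and all the integrals below are finite. Its gradient is $(p-1)G^{p-2}\psi^2\nabla G+2G^{p-1}\psi\nabla\psi$. Harmonicity of $G$ gives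
$$(p-1)\int\psi^2G^{p-2}|\nabla G|^2=-2\int\psi G^{p-1}\langle\nabla G,\nabla\psi\rangle .$$
Write $\psi G^{p-1}|\nabla G||\nabla\psi|=\big(\psi G^{\frac{p-2}2}|\nabla G|\big)\big(G^{\frac p2}|\nabla\psi|\big)$ and use Cauchy–Schwarz. With $X$ the left side of (4) and $Y=\int G^p|\nabla\psi|^2$, this reads $(p-1)X\le2X^{1/2}Y^{1/2}$. Since $X<\infty$, it follows that $X\le\frac4{(p-1)^2}Y$. $\square$

**Proof of Theorem 1.** Let $p=\min(\sigma,2)\in(1,2]$. Then $p\le\sigma$ and $0\le2-p<1<\sigma$. Write $A=A_R$ and $a=\int_AG^\sigma d\mu$, which is finite because $\overline A$ is compact and does not contain $o$. Take $\varphi$ and $\psi$ as in the previous section.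

**Step 1: from the flux to powers of $G$.** The aim is to replace $|\nabla G|$ in (2) by $G^p$ and $G^{2-p}$. Since $\psi=1$ on $\{2R\le\rho\le3R\}$, Cauchy–Schwarz with the uneven split, followed by (4), gives
$$1\le\frac1R\int_{\{2R\le\rho\le3R\}}|\nabla G|\,d\mu\le\frac1R\Big(\int\psi^2G^{p-2}|\nabla G|^2\Big)^{1/2}\Big(\int_AG^{2-p}\Big)^{1/2}\le\frac2{(p-1)R^2}\Big(\int_AG^p\Big)^{1/2}\Big(\int_AG^{2-p}\Big)^{1/2}.$$
The last step used $|\nabla\psi|\le\frac1R$ and $\nabla\psi=0$ a.e. outside $A$.

**Step 2: from these powers to $G^\sigma$.** The aim is to express everything through $a$. As $0\le2-p\le\sigma$ and $p\le\sigma$, Hölder gives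
$$\int_AG^p\le a^{p/\sigma}\mu(A)^{1-p/\sigma},\qquad\int_AG^{2-p}\le a^{(2-p)/\sigma}\mu(A)^{1-(2-p)/\sigma}.$$
In the product of the square roots, the exponent of $a$ is $\frac{p+(2-p)}{2\sigma}=\frac1\sigma$ and that of $\mu(A)$ is $\frac12\big(2-\frac2\sigma\big)=1-\frac1\sigma$. Hence
$$1\le\frac2{(p-1)R^2}\,a^{1/\sigma}\mu(A)^{1-1/\sigma}.$$

**Step 3: solve for $a$.** Raising to the power $\sigma$ gives $a\ge\big(\frac{p-1}2\big)^\sigma\frac{R^{2\sigma}}{\mu(A)^{\sigma-1}}$. Since $p-1=\min(\sigma-1,1)$, the constant is $K_\sigma$. $\square$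

## Summing over annuli: Theorem 2 and the conjecture

**Proof of Theorem 2.** **Step 1: add the local bounds.** The sets $A_{4^kR_0}=\{4^kR_0\le\rho<4^{k+1}R_0\}$, $k\ge0$, partition $B(o,R_0)^c$, and $\mu(A_{4^kR_0})\le V(4^{k+1}R_0)$. By Theorem 1,
$$\int_{B(o,R_0)^c}G^\sigma d\mu\ge K_\sigma\sum_{k\ge0}\frac{(4^kR_0)^{2\sigma}}{V(4^{k+1}R_0)^{\sigma-1}} . \tag{5}$$

**Step 2: compare the sum with an integral.** To bound each term below by an integral, move one annulus outward, so that monotonicity of $V$ helps. On $[4^{k+1}R_0,4^{k+2}R_0]$ we have $V(t)\ge V(4^{k+1}R_0)$, so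
$$\int_{4^{k+1}R_0}^{4^{k+2}R_0}\frac{t^{2\sigma-1}}{V(t)^{\sigma-1}}dt\le\frac{(4^{k+2}R_0)^{2\sigma}}{2\sigma\,V(4^{k+1}R_0)^{\sigma-1}}=\frac{16^{2\sigma}}{2\sigma}\cdot\frac{(4^kR_0)^{2\sigma}}{V(4^{k+1}R_0)^{\sigma-1}} .$$
Summing over $k\ge0$ and inserting the result in (5) gives the theorem.

**Step 3: the divergence statement.** Take $R_0=1$. On compact subintervals of $(0,\infty)$ the integrand $t^{2\sigma-1}V^{1-\sigma}$ is bounded, so divergence at infinity does not depend on the lower limit. $\square$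

**Proof of the Corollary.** **Step 1: move the base point.** Suppose (log) holds at $o'$, and let $o\in M$ be arbitrary, $D=d(o,o')$. Then $B(o,r)\subset B(o',r+D)$. For $r\ge\max(D,2)$ we have $r+D\le2r\le r^2$, so $\ln(r+D)\le2\ln r$ and
$$(r+D)^\alpha(\ln(r+D))^{\frac{\alpha-2}2}\le2^{\alpha+\frac{\alpha-2}2}\,r^\alpha(\ln r)^{\frac{\alpha-2}2}.$$
So (log) holds at $o$ with another constant $c'$.

**Step 2: check the integral test.** Put $\sigma=\frac\alpha{\alpha-2}>1$. Then $\sigma-1=\frac2{\alpha-2}$, hence $\alpha(\sigma-1)=2\sigma$ and $\frac{\alpha-2}2(\sigma-1)=1$. Raising (log) to the power $\sigma-1$ gives, for large $t$ and a constant $C$,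
$$V(t)^{\sigma-1}\le C\,t^{2\sigma}\ln t,\qquad\frac{t^{2\sigma-1}}{V(t)^{\sigma-1}}\ge\frac1{C\,t\ln t}.$$
As $\int^\infty\frac{dt}{t\ln t}=\infty$, Theorem 2 gives $\int_{B(o,1)^c}G(x,o)^{\alpha/(\alpha-2)}d\mu=\infty$. $\blacksquare$

**Remark (superharmonic functions).** Let $K\subset M$ be compact and let $u>0$ be a $C^2$ superharmonic function on $M\setminus K$. If $\int^\infty t^{2\sigma-1}V^{1-\sigma}dt=\infty$ with $\sigma>1$ (in particular under (log) with $\sigma=\frac\alpha{\alpha-2}$), then $\int_{B(o,R)^c}u^\sigma d\mu=\infty$ for each $R$ with $K\subset B(o,R)$. Indeed, $\{\rho=R\}$ is compact, and $u$ is positive and continuous on it, so there is $C$ with $Cu\ge G$ on $\{\rho=R\}$. For large $n$, on $\Omega_n\setminus\overline{B(o,R)}$ the function $Cu-G_{\Omega_n}$ is superharmonic. It is nonnegative on the boundary, since $G_{\Omega_n}\le G\le Cu$ on $\{\rho=R\}$ and $G_{\Omega_n}=0<Cu$ on $\partial\Omega_n$. By the maximum principle $Cu\ge G_{\Omega_n}$ there. Letting $n\to\infty$ gives $Cu\ge G$ on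 $B(o,R)^c$, and Theorem 2 with $R_0=R$ applies.

## Which volume bounds force divergence: proof of Theorem 3

**(i) implies (ii).** If $V\le f$ for large $r$, then $V^{1-\sigma}\ge f^{1-\sigma}$ for large $r$, because $1-\sigma<0$. Hence $\int^\infty t^{2\sigma-1}V^{1-\sigma}dt=\infty$, and Theorem 2 applies.

**Not (i) implies not (ii).** Given $f$ with a convergent integral, we must build one manifold with $V\le f$ for large $r$ and $\int G^\sigma<\infty$. We look among models, where everything is explicit, and first need a converse to Theorem 2 there.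

**Lemma D.** In a model, suppose $rS(r)\ge V(r)$ for $r\ge r_0$ and $J=\int_{r_0}^\infty t^{2\sigma-1}V(t)^{1-\sigma}dt<\infty$, where $r_0>0$ and $\sigma>1$. Then the model is non-parabolic and $\int_{B(o,1)^c}G(x,o)^\sigma d\mu<\infty$.

*Example.* In $\mathbb R^3$ one has $rS=3V$. The integrand in $J$ is a constant times $t^{2\sigma-1+3-3\sigma}=t^{2-\sigma}$, and $J<\infty$ exactly for $\sigma>3$. This agrees with the first computation of these notes.

*Proof.* **Step 1: non-parabolicity.** We show that $J<\infty$ forces fast volume growth. For $r\ge2r_0$, monotonicity of $V$ gives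
$$J\ge\int_{r/2}^rt^{2\sigma-1}V(t)^{1-\sigma}dt\ge\frac{1-2^{-2\sigma}}{2\sigma}\,r^{2\sigma}V(r)^{1-\sigma}.$$
So $V(r)\ge c'r^{2\sigma/(\sigma-1)}$ with some $c'>0$, and
$$\frac1{S(r)}\le\frac r{V(r)}\le C\,r^{1-\frac{2\sigma}{\sigma-1}}=C\,r^{-\frac{\sigma+1}{\sigma-1}} .$$
The exponent $\frac{\sigma+1}{\sigma-1}$ exceeds $1$, so $\int^\infty ds/S<\infty$ and Lemma A applies.

**Step 2: a Hardy-type estimate on $[r_0,T]$.** We bound $\int G^\sigma S$ by an integral in $V$ and $S$ only. To have only finite quantities, use $G_T(r)=\int_r^Tds/S$ with $T>r_0$; here $G_T'=-1/S$ and $G_T(T)=0$. Since $V'=S$, integration by parts gives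
$$\int_{r_0}^TG_T^\sigma S\,dr=-G_T(r_0)^\sigma V(r_0)+\sigma\int_{r_0}^TG_T^{\sigma-1}\frac VS\,dr\le\sigma\int_{r_0}^TG_T^{\sigma-1}\frac VS\,dr .$$
Write $G_T^{\sigma-1}\frac VS=\big(G_T^{\sigma-1}S^{\frac{\sigma-1}\sigma}\big)\big(VS^{-1-\frac{\sigma-1}\sigma}\big)$ and apply Hölder with exponents $\frac\sigma{\sigma-1}$ and $\sigma$:
$$\int_{r_0}^TG_T^\sigma S\,dr\le\sigma\Big(\int_{r_0}^TG_T^\sigma S\,dr\Big)^{\frac{\sigma-1}\sigma}\Big(\int_{r_0}^TV^\sigma S^{1-2\sigma}dr\Big)^{\frac1\sigma}.$$
The left side is finite and positive, so we may divide and raise to the power $\sigma$: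
$$\int_{r_0}^TG_T^\sigma S\,dr\le\sigma^\sigma\int_{r_0}^TV^\sigma S^{1-2\sigma}dr .$$

**Step 3: use $rS\ge V$.** Since $1-2\sigma<0$, we have $S^{1-2\sigma}\le(r/V)^{2\sigma-1}$ on $[r_0,\infty)$, so
$$\int_{r_0}^TG_T^\sigma S\,dr\le\sigma^\sigma\int_{r_0}^Tr^{2\sigma-1}V^{1-\sigma}dr\le\sigma^\sigma J .$$
Letting $T\to\infty$, monotone convergence gives $\int_{r_0}^\infty G^\sigma S\,dr\le\sigma^\sigma J<\infty$. The part of $B(o,1)^c$ in $\{\rho\le r_0\}$ is compact and avoids $o$, so it contributes a finite amount. $\square$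

**Construction of the model.** One would like to choose $V=f$. But $f$ is merely nondecreasing: it may jump, and it may be constant on long intervals, where $rS\ge V$ would fail. So we replace $f$ by a smaller, regular function, in such a way that the integral still converges. The device is to work at dyadic points and to make $V(r)/r^2$ essentially nondecreasing.

**Step 1: dyadic form of the hypothesis.** Assume $\int^\infty t^{2\sigma-1}f^{1-\sigma}dt<\infty$ and put $f_j=f(2^j)$. As $f\le f_j$ on $[2^{j-1},2^j]$,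
$$\int_{2^{j-1}}^{2^j}t^{2\sigma-1}f(t)^{1-\sigma}dt\ge c\,4^{j\sigma}f_j^{1-\sigma}$$
with $c>0$ depending only on $\sigma$. Summing over large $j$, and adding finitely many finite terms,
$$\sum_{j\ge0}4^{j\sigma}f_j^{1-\sigma}<\infty. \tag{6}$$
In particular the terms are bounded, so $f_j\ge c\,4^{j\sigma/(\sigma-1)}$ for some $c>0$. Hence $4^{-j}f_j\ge c\,4^{j/(\sigma-1)}\to\infty$.

**Step 2: the largest nondecreasing minorant.** Put $m_k=\inf_{j\ge k}4^{-j}f_j$ for $k\ge0$. Because $4^{-j}f_j\to\infty$ and all terms are positive, $m_k>0$. The sequence $m_k$ is nondecreasing, so $4^km_k\to\infty$.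

*Example.* If $4^{-j}f_j$ begins $1,9,4,16,10,100$ and is at least $100$ afterwards, then $m_k$ begins $1,4,4,10,10,100$. (The values $f_j$ begin $1,36,64,1024,2560,102400$, so monotonicity of $f$ does not exclude this.)

**Step 3: the function $S$.** Let $\chi:\mathbb R\to[0,1]$ be smooth and nondecreasing, with $\chi=0$ on $(-\infty,\frac14]$ and $\chi=1$ on $[\frac34,\infty)$. For $k\ge1$ and $r\in[2^k,2^{k+1}]$ put
$$h(r)=m_{k-1}+(m_k-m_{k-1})\,\chi\big(2^{-k}r-1\big).$$
Near each $2^k$ the function $h$ is constant, so $h$ is smooth on $[2,\infty)$. It is positive and nondecreasing, $h(2^k)=m_{k-1}$, and $m_{k-1}\le h\le m_k$ on $[2^k,2^{k+1}]$. Now define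
$$S(r)=\tfrac18\,r\,h(r)\ \ (r\ge2),\qquad S(r)=\big(1-\chi(r/2)\big)\,\omega_Nr^{N-1}+\chi(r/2)\,\tfrac18m_0r\ \ (0<r\le2).$$
This is smooth and positive, and $S(r)=\omega_Nr^{N-1}$ near $0$. Let $V_0=V(2)$.

**Step 4: $V\le f$ for large $r$.** For $r\in[2^k,2^{k+1}]$ we have $h\le m_k$ on $[2,r]$, so
$$V(r)=V_0+\int_2^r\tfrac18s\,h(s)\,ds\le V_0+\tfrac1{16}m_kr^2\le V_0+\tfrac14m_k4^k .$$
For $k$ large this is at most $m_k4^k$, since $4^km_k\to\infty$. Finally $m_k4^k\le f_k\le f(r)$ by the definition of $m_k$ and the monotonicity of $f$.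

**Step 5: $rS\ge V$ for large $r$.** Since $h$ is nondecreasing, $V(r)\le V_0+\frac1{16}h(r)r^2=V_0+\frac12rS(r)$. As $rS(r)=\frac18r^2h(r)\to\infty$, this is at most $rS(r)$ for large $r$.

**Step 6: $J<\infty$.** Let $k\ge1$ and $r\in[2^{k+1},2^{k+2}]$. Then $r/2\ge2^k$, so $h(r/2)\ge m_{k-1}$ and
$$V(r)\ge\int_{r/2}^r\tfrac18s\,h(s)\,ds\ge\tfrac3{64}\,r^2h(r/2)\ge\tfrac3{16}\,4^km_{k-1}.$$
Therefore, with $C$ depending only on $\sigma$,
$$\int_{2^{k+1}}^{2^{k+2}}t^{2\sigma-1}V^{1-\sigma}dt\le C\,4^{k\sigma}(4^km_{k-1})^{1-\sigma}=C\,4^km_{k-1}^{1-\sigma}.$$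
To sum this, recall that $1-\sigma<0$, so the infimum in $m_{k-1}$ becomes a supremum, which we bound by a sum:
$$m_{k-1}^{1-\sigma}=\sup_{j\ge k-1}\Big(\frac{4^j}{f_j}\Big)^{\sigma-1}\le\sum_{j\ge k-1}4^{j(\sigma-1)}f_j^{1-\sigma}.$$
Exchanging the order of summation, and using $\sum_{k=1}^{j+1}4^k\le\frac{16}3\,4^j$,
$$\sum_{k\ge1}4^km_{k-1}^{1-\sigma}\le\sum_{j\ge0}4^{j(\sigma-1)}f_j^{1-\sigma}\sum_{k=1}^{j+1}4^k\le\frac{16}3\sum_{j\ge0}4^{j\sigma}f_j^{1-\sigma}<\infty$$
by (6). Passing from the sup to the sum costs nothing because the geometric factor $4^k$ is dominated by its last term.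

**Step 7: conclusion.** Choose $r_0\ge2$ so that $rS\ge V$ for $r\ge r_0$. Step 6 gives $J<\infty$, and by Lemma D the model is non-parabolic with $\int_{B(o,1)^c}G^\sigma d\mu<\infty$, while $V\le f$ for large $r$ by Step 4. So (ii) fails. $\square$

**Optimality of the logarithm.** Take $f(r)=r^\alpha(\ln r)^\beta$ for large $r$ (it is increasing there) and extend it to small $r$ by a positive constant, keeping it nondecreasing. With $\sigma=\frac\alpha{\alpha-2}$,
$$t^{2\sigma-1}f(t)^{1-\sigma}=t^{2\sigma-1-\alpha(\sigma-1)}(\ln t)^{-\beta(\sigma-1)}=\frac1{t\,(\ln t)^{2\beta/(\alpha-2)}} .$$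
By Theorem 3 the volume bound $f$ forces divergence if and only if $\beta\le\frac{\alpha-2}2$.

## Exponents $\sigma\le1$: proof of Theorem 4

The constant in (4) blows up as $p\downarrow1$, and the constant $K_\sigma$ degenerates with it as $\sigma\downarrow1$. Below $\sigma=1$ divergence is automatic, and exactly at $\sigma=1$ it can fail.

**The case $0\le\sigma<1$.** We again split $|\nabla G|=\big(G^{-\sigma/2}|\nabla G|\big)G^{\sigma/2}$, which is the earlier split with $p=2-\sigma>1$. But now we bound the first factor, not by an integral of $G^p$, but by a constant: the integral of $G^{-\sigma}|\nabla G|^2$ over all of $B(o,1)^c$ is finite.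

**Step 1: preparation.** A one-dimensional $M$ would be isometric to $\mathbb R$, which is parabolic, so $\dim M\ge2$ and Dirichlet Green functions tend to $\infty$ at $o$. Let $\Omega_n$ be an exhaustion with $\overline{B(o,1)}\subset\Omega_n$, write $G_n=G_{\Omega_n}$, and let $m=\max_{\{\rho=1\}}G$. On $\{\rho=1\}$ we have $G_n\le G\le m$, and $G_n=0$ on $\partial\Omega_n$. By the maximum principle $G_n\le m$ on $\Omega_n\setminus B(o,1)$.

**Step 2: an energy identity for $G_n$.** We test with a truncated power of $G_n$. For $\varepsilon>0$ let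
$$v=\big(\min(G_n,m)+\varepsilon\big)^{1-\sigma}-\varepsilon^{1-\sigma}.$$
The $\varepsilon$ makes $v$ Lipschitz on $\overline{\Omega_n}$, since $t\mapsto(t+\varepsilon)^{1-\sigma}$ is $C^1$ on $[0,m]$. It vanishes on $\partial\Omega_n$. Near $o$, where $G_n>m$, it equals the constant $v(o)=(m+\varepsilon)^{1-\sigma}-\varepsilon^{1-\sigma}$. Let $\eta$ be a smooth cutoff with $\eta=1$ near $o$, supported in a neighborhood of $o$ on which $G_n>m$.

The function $w=v-v(o)\eta$ is Lipschitz and vanishes near $o$ and on $\partial\Omega_n$. Since $G_n$ is harmonic off $o$ and smooth up to $\partial\Omega_n$, the divergence theorem for the field $w\nabla G_n$, on $\Omega_n$ minus a small ball around $o$, gives $\int\langle\nabla G_n,\nabla w\rangle=0$. The argument of Lemma B for smooth functions, applied to $G_n$ in $\Omega_n$, gives $\int\langle\nabla G_n,\nabla\eta\rangle=1$. Hence $\int\langle\nabla G_n,\nabla v\rangle=v(o)$. Now $\nabla v=(1-\sigma)(G_n+\varepsilon)^{-\sigma}\nabla G_n$ on $\{G_n<m\}$, and $\nabla v=0$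 a.e. elsewhere. So
$$(1-\sigma)\int_{\{G_n<m\}}(G_n+\varepsilon)^{-\sigma}|\nabla G_n|^2d\mu=v(o)\le(m+\varepsilon)^{1-\sigma}.$$

**Step 3: pass to the limit.** By Step 1, $\Omega_n\setminus B(o,1)\subset\{G_n\le m\}$, and $\nabla G_n=0$ a.e. on the level set $\{G_n=m\}$. So the identity bounds the integral of $(G_n+\varepsilon)^{-\sigma}|\nabla G_n|^2$ over $\Omega_n\setminus B(o,1)$ by $\frac{(m+\varepsilon)^{1-\sigma}}{1-\sigma}$. The $G_n$ are harmonic off $o$ and increase to the continuous function $G$, so they converge locally uniformly on $M\setminus\{o\}$ by Dini's theorem, and locally in $C^1$ by interior estimates for harmonic functions. Let $n\to\infty$ and then $\varepsilon\to0$, using Fatou's lemma both times: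
$$\int_{B(o,1)^c}G^{-\sigma}|\nabla G|^2d\mu\le\frac{m^{1-\sigma}}{1-\sigma}. \tag{7}$$

**Step 4: use the flux.** For $R\ge1$ apply (1) to $\varphi=\min\big(1,(2-\rho/R)_+\big)$, which is $1$ on $\{\rho\le R\}$ and $0$ on $\{\rho\ge2R\}$. By Cauchy–Schwarz and (7),
$$R\le\int_{\{R\le\rho<2R\}}|\nabla G|\,d\mu\le\Big(\frac{m^{1-\sigma}}{1-\sigma}\Big)^{1/2}\Big(\int_{\{R\le\rho<2R\}}G^\sigma d\mu\Big)^{1/2}.$$
So $\int_{\{R\le\rho<2R\}}G^\sigma d\mu\ge(1-\sigma)m^{\sigma-1}R^2\to\infty$ as $R\to\infty$, and $\int_{B(o,1)^c}G^\sigma d\mu=\infty$.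

**The case $\sigma=1$.** Take again a model with $S(r)=e^{r^3}$ for $r\ge1$. By Lemma A it is non-parabolic with $G=\int_\rho^\infty ds/S$. By Tonelli,
$$\int_{B(o,1)^c}G\,d\mu=\int_1^\infty S(r)\int_r^\infty\frac{ds}{S(s)}\,dr=\int_1^\infty\frac1{S(s)}\int_1^sS(r)\,dr\,ds\le\int_1^\infty\frac{V(s)}{S(s)}\,ds .$$
The derivative of $\frac{e^{s^3}}{3s^2}$ is $e^{s^3}\big(1-\frac2{3s^3}\big)$, so l'Hôpital gives $V(s)\sim\frac{e^{s^3}}{3s^2}$. Thus $\frac{V(s)}{S(s)}\sim\frac1{3s^2}$, and the integral is finite. For $\sigma=1$ the integral in Theorem 2 is $\int^\infty t\,dt=\infty$, so the divergence statement of Theorem 2 is false at $\sigma=1$. $\square$
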